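\title{A Schur space with the symmetric strong diameter two property}

\begin{abstract}
We show that a Banach space with the symmetric strong diameter two property need not contain an isomorphic copy of $c_0$: there is a separable space with this property that has the Schur property. More generally, for any Banach spaces $Y$ and $G$ we construct a space $X$ that contains $Y$ as a $1$-complemented subspace and in which any finitely many slices of the unit ball contain translates of the unit ball of one common isometric copy of $G$. The space $X$ has the Schur property if and only if $Y$ and $G$ have it, and $X$ contains $c_0$ if and only if $Y$ or $G$ does.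
\end{abstract}

\section{Introduction}\label{sec:intro}

All Banach spaces in this paper are real and nontrivial. For a Banach space $X$ we write $B_X$ for its closed unit ball, $S_X$ for its unit sphere and $X^*$ for its dual. A \emph{slice} of $B_X$ is a set
\[
S(B_X,x^*,\alpha)=\{x\in B_X: x^*(x)>1-\alpha\},\qquad x^*\in S_{X^*},\ \alpha>0 .
\]
For small $\alpha$ a slice is thin in the direction measured by $x^*$, and the geometry of the ball decides how large it is in the other directions. In a Hilbert space it is small in all of them: if $x^*=\langle\,\cdot\,,u\rangle$, every point $x$ of the slice satisfies $\|x-u\|^2\le 2-2\langle x,u\rangle<2\alpha$. The property studied here describes the opposite behavior.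

\begin{definition}\label{def:ssd2p}
A Banach space $X$ has the \emph{symmetric strong diameter two property} (SSD2P) if for every finite family $S_1,\dots,S_n$ of slices of $B_X$ and every $\varepsilon>0$ there are $x_i\in S_i$ $(i=1,\dots,n)$ and one vector $y\in B_X$, independent of $i$, such that $x_i\pm y\in S_i$ for every $i$ and $\|y\|>1-\varepsilon$.
\end{definition}

Thus finitely many slices, however thin, contain parallel segments $[x_i-y,x_i+y]$ of length almost $2$, the diameter of the whole ball. Because the direction $y$ is common, a convex combination $\sum_i\lambda_iS_i$ contains both points $\sum_i\lambda_ix_i\pm y$ and so has diameter $2$; that is, the SSD2P implies the strong diameter two property.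

The relation $\|x_i\pm y\|\le1$ with $\|x_i\|$ and $\|y\|$ close to $1$ is the relation between two disjointly supported vectors of $c_0$. It appears in a stronger form in the following definition. A Banach space $X$ is \emph{almost square} (ASQ) if for all $n\in\mathbb N$ and $x_1,\dots,x_n\in S_X$ there is a sequence $(y_k)$ in $S_X$ with $\|x_i\pm y_k\|\to1$ as $k\to\infty$ for every $i$. We say that $X$ \emph{contains $c_0$} if some closed subspace of $X$ is linearly isomorphic to $c_0$. The following facts are quoted in \cite{HLLN}. Every ASQ space has the SSD2P. The converse fails, since $C[0,1]$ has the SSD2P and is not ASQ. Every Banach space that contains $c_0$ can be equivalently renormed to have the SSD2P, and even to be ASQ. Moreover, every ASQ space contains $c_0$ \cite{ALL}, and so does $C[0,1]$: disjointly supported functions of norm one span an isometric copy of $c_0$. All of this points to a positive answer to the following question, posed by Haller, Langemets, Lima and Nadel \cite{HLLN}.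

\medskip
\noindent\textbf{Question.} \emph{Does every Banach space with the SSD2P contain $c_0$?}
\medskip

A positive answer would characterize the spaces that contain $c_0$ as those with an equivalent SSD2P norm. The answer is negative, and in a strong sense. A Banach space has the \emph{Schur property} if every weakly null sequence in it is norm null. This property passes to closed subspaces and to isomorphic spaces, and $c_0$ fails it because its unit vector basis is weakly null. So a space with the Schur property does not contain $c_0$.

\begin{theorem}\label{thm:A}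
There is a separable Banach space with the SSD2P and the Schur property. In particular, it contains no isomorphic copy of $c_0$.
\end{theorem}

The construction gives more with no extra work. The \emph{density} $\operatorname{dens}X$ is the least cardinality of a dense subset of $X$, and a subspace is \emph{$1$-complemented} if it is the range of a linear projection of norm one.

\begin{theorem}\label{thm:B}
Let $Y$ and $G$ be Banach spaces. There is a Banach space $X$ with $\operatorname{dens}X=\max(\operatorname{dens}Y,\operatorname{dens}G)$ such that:
\begin{enumerate}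
\item[(1)] $Y$ is isometric to a $1$-complemented subspace of $X$.
\item[(2)] For every finite family $S_1,\dots,S_n$ of slices of $B_X$ there are $x_i\in S_i$ and a subspace $G'\subset X$ isometric to $G$ with $x_i+B_{G'}\subset S_i$ for all $i$. In particular, $X$ has the SSD2P, and one may take $\|y\|=1$ in Definition~\ref{def:ssd2p}.
\item[(3)] $X$ has the Schur property if and only if both $Y$ and $G$ have it.
\item[(4)] $X$ contains $c_0$ if and only if $Y$ or $G$ contains $c_0$.
\end{enumerate}
\end{theorem}

The radius $1$ in (2) cannot be improved, since $x\pm y\in B_X$ forces $\|y\|\le\frac12(\|x+y\|+\|x-y\|)\le1$. Theorem~\ref{thm:A} follows from (2) and (3) with $Y=G=\mathbb R$, and a reader interested only in Theorem~\ref{thm:A} may make this choice throughout.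

Section~\ref{sec:square} locates the difference between the SSD2P and almost squareness that the construction exploits, and Section~\ref{sec:model} shows the construction over the real line. The space $X$ is built in Section~\ref{sec:tower} as the closure of an increasing sequence of subspaces $E_l$. Section~\ref{sec:slices} proves (2). Section~\ref{sec:half} contains the estimate that keeps $c_0$ out, and Section~\ref{sec:schur} derives (3) and (4) from it.

\medskip
\noindent\emph{Notation.} The spaces $U\oplus_1V$ and $U\oplus_\infty V$ are $U\times V$ with the norms $\|u\|+\|v\|$ and $\max(\|u\|,\|v\|)$, and $\ell_\infty^m(F)$ is $F^m$ with the norm $\max_j\|p_j\|$.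

\section{Square directions}\label{sec:square}

We say that $y$ is \emph{square to} $x$ if $\|x+y\|\le1$ and $\|x-y\|\le1$. The first lemma removes the functional from the condition $x\pm y\in S$: it suffices that $x$ lies in the slice of half the width and that $y$ is square to $x$.

\begin{lemma}\label{lem:sym}
Let $x^*\in S_{X^*}$, $\alpha>0$, $S=S(B_X,x^*,\alpha)$ and $x,y\in X$.
\begin{enumerate}
\item[(a)] If $y$ is square to $x$ and $x^*(x)>1-\alpha/2$, then $x\pm y\in S$.
\item[(b)] If $x\pm y\in S$, then $|x^*(y)|<\alpha/2$.
\end{enumerate}
\end{lemma}

\begin{proof}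
(a) From $x^*(x\pm y)\le1$ we get $x^*(x)+|x^*(y)|\le1$, so $|x^*(y)|\le 1-x^*(x)<\alpha/2$. Hence $x^*(x\pm y)>1-\alpha$.

(b) The numbers $x^*(x+y)$ and $x^*(x-y)$ lie in $(1-\alpha,1]$, and their difference is $2x^*(y)$.
\end{proof}

\begin{example}\label{ex:first}
(i) \emph{The space $c_0$ has the SSD2P.} Let $S_i=S(B_{c_0},x_i^*,\alpha_i)$. Finitely supported vectors are dense in $B_{c_0}$, so there are finitely supported $x_i\in B_{c_0}$ with $x_i^*(x_i)>1-\alpha_i/2$. A unit vector $e_k$ with $k$ beyond all supports is square to every $x_i$, and Lemma~\ref{lem:sym}(a) applies.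

(ii) \emph{No finite-dimensional space $X$ has the SSD2P.} By compactness there are $x_1^*,\dots,x_n^*\in S_{X^*}$ such that every $x^*\in S_{X^*}$ is within $1/4$ of some $x_i^*$. Suppose $x_i\pm y\in S(B_X,x_i^*,1/2)$ for all $i$. Then $\|y\|\le1$, and $|x_i^*(y)|<1/4$ by Lemma~\ref{lem:sym}(b). Take $x^*\in S_{X^*}$ with $x^*(y)=\|y\|$ and a nearby $x_i^*$; this gives $\|y\|<1/4+1/4$.

(iii) \emph{The space $\ell_1$ fails the SSD2P.} If $x\in B_{\ell_1}$ and $x_1>1-\alpha$, then $\sum_{k\ge2}|x_k|<\alpha$, so $\|x-e_1\|<2\alpha$. The slices defined by the first coordinate shrink to a point.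
\end{example}

By Schur's theorem $\ell_1$ has the Schur property, as do finite-dimensional spaces. So the first Schur spaces one meets are far from the SSD2P, while $c_0$ has it for an obvious reason.

How would one find $c_0$ in a space with many square directions? One would choose unit vectors $y_1,y_2,\dots$ inductively, with $y_{k+1}$ almost square to the finitely many sums $\pm y_1\pm\dots\pm y_k$. Almost squareness is suited to this scheme, because there the points $x_i$ are \emph{prescribed}. The SSD2P lets us prescribe only slices. The points $x_i$ that come with a square direction are handed to us, and they may be at distance $2$ from the points we care about. The construction uses exactly this freedom. At each stage it adds, for every old point $d$ of the ball, new points that most functionals cannot tell from $d$ and that have square directions. These directions $y$ are as far as possible from being square to the old points: they satisfy $\|e+y\|=\|e\|+\|y\|$ for every old vector $e$.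

\section{The construction over the real line}\label{sec:model}

Let $E=G=\mathbb R$ and consider the point $1\in B_E$. We want to embed $E$ isometrically in a larger space so that every slice that contains $1$ well inside also contains a segment $[x-y,x+y]$ with $\|y\|=1$.

The space $E\oplus_\infty\mathbb R$ does this with $x=(1,0)$ and $y=(0,1)$. But here $y$ is square to the old point itself, and repeating the step produces $c_0$. So we give the square direction to a substitute for the point $1$. Let $F=\mathbb R^3$ with
\[
\|(e,a,g)\|=|e|+\max(|a|,|g|),
\]
and let $E$ sit in the first component. The substitute $x=(0,1,0)$ has the square direction $y=(0,0,1)$, while $\|(e,0,0)+y\|=|e|+1$. The trouble is that nothing ties $x$ to the old point: the functional $(e,a,g)\mapsto e-a$ has norm one, equals $1$ at $(1,0,0)$, and equals $-1$ at $x$.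

The remedy is to take $m$ coordinates and to make the substitution in one coordinate at a time. Embed $E$ in $\ell_\infty^m(F)$ diagonally, $\iota(e)=((e,0,0),\dots,(e,0,0))$. Let $x_j$ be $\iota(1)$ with the $j$-th coordinate replaced by $(0,1,0)$, and let $y_j$ have $j$-th coordinate $(0,0,1)$ and all other coordinates zero. For $m=3$:
\[
\begin{array}{c|ccc}
 & \text{coordinate }1 & \text{coordinate }2 & \text{coordinate }3\\ \hline
\iota(1) & (1,0,0) & (1,0,0) & (1,0,0)\\
x_1 & (0,1,0) & (1,0,0) & (1,0,0)\\
x_2 & (1,0,0) & (0,1,0) & (1,0,0)\\
x_3 & (1,0,0) & (1,0,0) & (0,1,0)\\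
y_1 & (0,0,1) & (0,0,0) & (0,0,0)\\
\frac13(x_1+x_2+x_3) & (\frac23,\frac13,0) & (\frac23,\frac13,0) & (\frac23,\frac13,0)
\end{array}
\]
Each $x_j$ is at distance $2$ from $\iota(1)$ and satisfies $\|x_j\pm y_j\|=1$. Yet the average of the $x_j$ differs from $\iota(1)$ by $(-\frac1m,\frac1m,0)$ in every coordinate, so it is at distance $2/m$ from $\iota(1)$. If $\|f\|\le1$ and $f(\iota(1))>1-\eta$, then the nonnegative numbers $1-f(x_j)$ have mean less than $\eta+2/m$. When $\eta$ is small and $m$ is large, $f(x_j)$ is close to $1$ for most $j$. The loss $2/m$ is real: the functional $f(p)=\frac1m\sum_j(e_j-a_j)$, where $p_j=(e_j,a_j,g_j)$, has $\|f\|\le 1$, $f(\iota(1))=1$ and $f(x_k)=1-2/m$ for every $k$. Hence $m$ has to tend to infinity along the construction.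

The full space $\ell_\infty^m(F)$ is too large. It contains $\ell_\infty^m(E)$ in the first components, and iterating it brings back $c_0$ (Remark~\ref{rem:constraint}). All vectors in the table have the property that $e_j+a_j$ does not depend on $j$, so we keep only the subspace
\[
E^+=\{p\in\ell_\infty^m(F): e_1+a_1=\dots=e_m+a_m\},
\]
and we let $Rp\in E$ be the common value. Then $R$ has norm one and $R\iota(e)=e$. The constraint has the following effect. If $Rw=0$, then $|e_j|=|a_j|$ in every coordinate of $w$, so at least half of the norm of each coordinate is carried by the new components $(a_j,g_j)$. Since these are attached to $e_j$ by an $\ell_1$-sum, a functional on $E$ can be extended to them freely, without increase of norm. Take for instance $w=x_1-\iota(1)$, whose only nonzero coordinate is the first one, $(-1,1,0)$. Here $Rw=0$ and $\|w\|=2$. Given $f(e)=te$ with $|t|\le1$, put $f'(p)=te_1+\theta a_1$ with $\theta=\pm1$. Then $\|f'\|\le1$, $f'\circ\iota=f$ and $f'(w)=-t+\theta$. For the right sign, $|f'(w)|=1+|t|\ge\frac12\|w\|$, whatever $f$ was. Lemma~\ref{lem:half} shows that the constant $\frac12$ survives any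 number of steps, and this is what excludes $c_0$.

\section{The extension step and the space $X$}\label{sec:tower}

Fix $Y$ and $G$ as in Theorem~\ref{thm:B}.

\subsection*{One step}
Let $E$ be a Banach space and $m\in\mathbb N$. Put
\[
Z=E\oplus_\infty G,\qquad F=E\oplus_1Z .
\]
We write the elements of $F$ as triples $(e,a,g)$ with $e,a\in E$ and $g\in G$, so that $\|(e,a,g)\|=\|e\|+\max(\|a\|,\|g\|)$. The map $\sigma:F\to E$, $\sigma(e,a,g)=e+a$, has norm at most $1$. Define
\[
E^+=\{p=(p_1,\dots,p_m)\in\ell_\infty^m(F):\sigma p_1=\dots=\sigma p_m\}.
\]
This is a closed subspace of $\ell_\infty^m(F)$, being the intersection of the kernels of the bounded maps $p\mapsto\sigma p_j-\sigma p_1$. Let $\pi_j:E^+\to F$ be the coordinate maps, and let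
\[
\iota:E\to E^+,\quad \iota(e)=\bigl((e,0,0),\dots,(e,0,0)\bigr),\qquad R:E^+\to E,\quad Rp=\sigma p_1=\dots=\sigma p_m .
\]
For $d\in E$, $g\in G$ and $1\le j\le m$ define $x_{d,j}$ and $y_{g,j}$ by their coordinates:
\[
(x_{d,j})_k=\begin{cases}(0,d,0),&k=j,\\ (d,0,0),&k\ne j,\end{cases}\qquad
(y_{g,j})_k=\begin{cases}(0,0,g),&k=j,\\ (0,0,0),&k\ne j.\end{cases}
\]
Both belong to $E^+$, because $\sigma$ maps every coordinate of $x_{d,j}$ to $d$ and every coordinate of $y_{g,j}$ to $0$. Note that $y_{g,j}$ does not depend on $d$.

\begin{lemma}\label{lem:step}
\begin{enumerate}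
\item[(a)] The map $\iota$ is a linear isometric embedding, $\|R\|\le1$ and $R\iota=\mathrm{id}_E$. If $\pi_jp=(e,a,g)$ for some $j$, then $Rp=e+a$.
\item[(b)] For each $j$ the map $g\mapsto y_{g,j}$ is a linear isometric embedding of $G$, and $\|x_{d,j}+y_{g,j}\|=\max(\|d\|,\|g\|)$ for all $d\in E$, $g\in G$.
\item[(c)] For $d\in B_E$,
\[
\Bigl\|\frac1m\sum_{j=1}^mx_{d,j}-\iota(d)\Bigr\|\le\frac2m .
\]
\item[(d)] Let $f\in B_{E^*}$, $\psi\in B_{Z^*}$ and $1\le j\le m$, and put $(f\oplus\psi)(e,a,g)=f(e)+\psi(a,g)$. Then $f'=(f\oplus\psi)\circ\pi_j$ satisfies $\|f'\|\le1$ and $f'\circ\iota=f$.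
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Every coordinate of $\iota(e)$ has norm $\|e\|$ and is mapped to $e$ by $\sigma$. Also $\|Rp\|=\|\sigma p_1\|\le\|p_1\|\le\|p\|$, and $Rp=\sigma\pi_jp$ for every $j$ by the definition of $E^+$.

(b) The $j$-th coordinate of $x_{d,j}+y_{g,j}$ is $(0,d,g)$, of norm $\max(\|d\|,\|g\|)$, and the other coordinates are $(d,0,0)$, of norm $\|d\|$. The case $d=0$ gives $\|y_{g,j}\|=\|g\|$.

(c) For each $k$, the $k$-th coordinate of $\sum_jx_{d,j}$ is $(m-1)(d,0,0)+(0,d,0)$. So every coordinate of $\frac1m\sum_jx_{d,j}-\iota(d)$ equals $\frac1m(-d,d,0)$, which has norm $2\|d\|/m$.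

(d) We have $|f(e)+\psi(a,g)|\le\|e\|+\|(a,g)\|$, so $\|f\oplus\psi\|\le1$, and $\|\pi_j\|\le1$. Finally $f'(\iota(e))=(f\oplus\psi)(e,0,0)=f(e)$.
\end{proof}

The $j$-th coordinate of $\iota(e)+y_{g,j}$ is $(e,0,g)$, so $\|\iota(e)+y_{g,j}\|=\|e\|+\|g\|$, as announced in Section~\ref{sec:square}.

\subsection*{The tower}
One step serves the points of the old ball $B_E$, with an error $2/m$, and it creates new points that have not been served. So we iterate and let $m$ grow. Put $E_0=Y$. Given $E_l$, let $m_l=l+1$ and let $E_{l+1}=E_l^+$ be the space obtained from $E=E_l$ and $m=m_l$. The corresponding objects are denoted $Z_l$, $F_l$, $\pi^{(l)}_j$, $\iota_l$, $R_l$. We identify $E_l$ with $\iota_l(E_l)\subset E_{l+1}$. Then $E_0\subset E_1\subset\cdots$ isometrically, $R_l$ is a projection of $E_{l+1}$ onto $E_l$, and we let $X$ be the completion of $\bigcup_lE_l$. If $Y$ and $G$ are finite-dimensional, then so is every $E_l$.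

\begin{proposition}\label{prop:tower}
There are linear projections $P_l$ of $X$ onto $E_l$ $(l\ge0)$ such that $\|P_l\|=1$, $P_l=R_l$ on $E_{l+1}$, $P_nP_l=P_n$ for $n\le l$, and $P_lx\to x$ for every $x\in X$. Moreover, $X$ contains isometric copies of $Y$ and $G$, and $\operatorname{dens}X=\max(\operatorname{dens}Y,\operatorname{dens}G)$.
\end{proposition}

\begin{proof}
For $x\in E_N$ with $N>l$ put $P_lx=R_lR_{l+1}\cdots R_{N-1}x$. The value does not change when $N$ is replaced by $N+1$, because $R_N$ is the identity on $E_N$. So $P_l$ is a well-defined linear map $\bigcup_NE_N\to E_l$ of norm at most $1$; it equals $R_l$ on $E_{l+1}$ and is the identity on $E_l$. It extends to a projection of $X$ onto $E_l$, of norm exactly $1$ since $E_l\ne\{0\}$. If $n<l<N$ and $x\in E_N$, then $P_nP_lx=R_n\cdots R_{l-1}(R_l\cdots R_{N-1}x)=P_nx$, and by density $P_nP_l=P_n$ on $X$; the case $n=l$ says that $P_l$ is a projection. Given $x\in X$ and $\varepsilon>0$, choose $N$ and $x'\in E_N$ with $\|x-x'\|<\varepsilon$. For $l\ge N$ we have $P_lx'=x'$, so $\|P_lx-x\|\le\|P_l(x-x')\|+\|x'-x\|<2\varepsilon$.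

The space $X$ contains $E_0=Y$, and it contains a copy of $G$ by Lemma~\ref{lem:step}(b). Let $\kappa=\max(\operatorname{dens}Y,\operatorname{dens}G)$. This cardinal is infinite, since no finite set is dense in a nontrivial real space. We use that the density of a subset of a metric space is at most the density of the space. This gives $\operatorname{dens}X\ge\kappa$. If $\operatorname{dens}E_l\le\kappa$, then $\ell_\infty^{m_l}(F_l)$, a finite product of copies of $E_l$ and $G$, has density at most $\kappa$, and so does its subspace $E_{l+1}$. Hence every $E_l$ has a dense subset of cardinality at most $\kappa$, and the union of these countably many sets is dense in $X$.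
\end{proof}

The projection $P_0$ proves part (1) of Theorem~\ref{thm:B}, and the density statement is part of the proposition.

\section{Translates of the ball of $G$ inside slices}\label{sec:slices}

For a single slice, Lemma~\ref{lem:step}(c) gives one good index $j$ at once. The difficulty is that the copy of $G$ must be the same for all $n$ slices. Since $y_{g,j}$ depends on $j$ and not on $d$, we need one index $j$ that is good for all slices, and we find it by showing that each slice rules out fewer than $m/n$ indices.

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]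
Let $S_i=S(B_X,x_i^*,\alpha_i)$ for $i=1,\dots,n$. Put $\alpha=\min_i\alpha_i$ and $\eta=\alpha/(4n)$. Choose $v_i\in B_X$ with $x_i^*(v_i)>1-\eta$. Since $P_lv_i\to v_i$ and $m_l\to\infty$, there is an $l$ with $x_i^*(P_lv_i)>1-\eta$ for all $i$ and $2/m_l<\eta$. Write $m=m_l$ and $d_i=P_lv_i\in B_{E_l}$, and consider the vectors $x_{d_i,j}$ and $y_{g,j}$ in $E_{l+1}\subset X$. By Lemma~\ref{lem:step}(c),
\begin{equation}\label{eq:mean}
\frac1m\sum_{j=1}^m\bigl(1-x_i^*(x_{d_i,j})\bigr)\le 1-x_i^*(d_i)+\frac2m<2\eta .
\end{equation}
All summands are nonnegative, because $\|x_{d_i,j}\|=\|d_i\|\le1$. Call $j$ \emph{bad for $i$} if $1-x_i^*(x_{d_i,j})\ge\alpha/2$, and let $b_i$ be the number of such $j$. By \eqref{eq:mean}, $b_i\alpha/2<2\eta m$, that is, $b_i<4\eta m/\alpha=m/n$. Hence $b_1+\dots+b_n<m$, and some $j$ is bad for no $i$. Fix this $j$ and put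
\[
x_i=x_{d_i,j},\qquad G'=\{y_{g,j}:g\in G\}.
\]
Then $x_i\in B_X$ and $x_i^*(x_i)>1-\alpha/2\ge1-\alpha_i/2$, so $x_i\in S_i$. By Lemma~\ref{lem:step}(b), $G'$ is isometric to $G$ and every $y\in B_{G'}$ is square to every $x_i$. Lemma~\ref{lem:sym}(a) gives $x_i\pm y\in S_i$, so $x_i+B_{G'}\subset S_i$. Since $G$ is nontrivial, there is $y\in S_{G'}$, and this $y$ satisfies Definition~\ref{def:ssd2p} for every $\varepsilon$.
\end{proof}

\section{Extending functionals up the tower}\label{sec:half}

To prove (3) and (4) we must show that certain sequences are not weakly null, so we need one functional that is large on infinitely many terms. After a perturbation the terms will be blocks: $w_i\in E_{N_i}$ with $P_{N_{i-1}}w_i=0$. We build the functional block by block. When we come to $w_i$, the functional is already fixed on $E_{N_{i-1}}$, possibly with norm one, and we must extend it without increase of norm so that it is large on $w_i$. Compare the two classical spaces, with $E_n$ the span of the first $n$ unit vectors. In $\ell_1$ the coefficients of a functional can be chosen independently in $[-1,1]$, and the extension is possible.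 In $c_0$ the absolute values of the coefficients sum to the norm, so a norm-preserving extension of a norm-one functional on $E_n$ vanishes at $e_{n+1}$. The next lemma says that the tower behaves like $\ell_1$, up to a factor $\frac12$ that does not depend on the length $N-n$ of the block.

\begin{lemma}\label{lem:half}
Let $n<N$, let $w\in E_N$ with $P_nw=0$, and let $f\in B_{E_n^*}$. Then $f$ extends to a functional $f'\in B_{E_N^*}$ with $|f'(w)|\ge\frac12\|w\|$.
\end{lemma}

The one-step argument of Section~\ref{sec:model} cannot simply be repeated, because the intermediate projections $P_lw$ with $n<l<N$ need not vanish. Instead we follow the norm of $w$ down the tower. At each level we pass to a coordinate where the norm is attained, set aside its new components, and continue with the old component. The norm of $w$ is then the sum of the norms of the parts set aside and of a remainder in $E_n$. The hypothesis $P_nw=0$ bounds the remainder by the parts set aside.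

\begin{proof}
Put $w_N=w$. For $l=N-1,N-2,\dots,n$ in turn, given $w_{l+1}\in E_{l+1}$, choose $j_l$ with $\|w_{l+1}\|=\|\pi^{(l)}_{j_l}w_{l+1}\|$ and write
\[
\pi^{(l)}_{j_l}w_{l+1}=(w_l,a_l,g_l),\qquad w_l,a_l\in E_l,\ g_l\in G,\qquad z_l=(a_l,g_l)\in Z_l .
\]
By the definition of the norm of $F_l$, $\|w_{l+1}\|=\|w_l\|+\|z_l\|$. By Lemma~\ref{lem:step}(a) and Proposition~\ref{prop:tower}, $P_lw_{l+1}=R_lw_{l+1}=w_l+a_l$, and applying $P_n=P_nP_l$ gives $P_nw_{l+1}=P_nw_l+P_na_l$. We sum both identities over $l=n,\dots,N-1$. With $s=\sum_{l=n}^{N-1}\|z_l\|$, and since $P_nw_n=w_n$,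
\[
\|w\|=\|w_n\|+s,\qquad 0=P_nw=w_n+\sum_{l=n}^{N-1}P_na_l .
\]
The second identity gives $\|w_n\|\le\sum_l\|a_l\|\le s$, and then the first gives $s\ge\frac12\|w\|$.

Now we climb back up along the same coordinates. By the Hahn--Banach theorem there are $\psi_l\in B_{Z_l^*}$ with $\psi_l(z_l)=\|z_l\|$. Choose $\theta\in\{-1,1\}$ with $\theta f(w_n)\ge0$. Put $f_n=f$ and
\[
f_{l+1}=(f_l\oplus\theta\psi_l)\circ\pi^{(l)}_{j_l},\qquad n\le l<N .
\]
By Lemma~\ref{lem:step}(d) and induction, $f_{l+1}\in B_{E_{l+1}^*}$ and $f_{l+1}$ extends $f_l$. Moreover $f_{l+1}(w_{l+1})=f_l(w_l)+\theta\|z_l\|$. Hence $f'=f_N$ extends $f$, and $f'(w)=f(w_n)+\theta s$. Multiplying by $\theta$ gives $|f'(w)|\ge\theta f'(w)=\theta f(w_n)+s\ge s\ge\frac12\|w\|$.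
\end{proof}

\begin{remark}\label{rem:constraint}
The proof uses the constraint that defines $E^+$ in one place: the formula $R_lw_{l+1}=w_l+a_l$ holds in the coordinate $j_l$ where the norm is attained, whichever coordinate this is. Without the constraint, $c_0$ embeds in the limit. Indeed, suppose we took $E_{l+1}=\ell_\infty^{m_l}(F_l)$ with the same embeddings $\iota_l$. For $v\in E_l$ let $[v]_j\in E_{l+1}$ have $j$-th coordinate $(v,0,0)$ and all other coordinates zero. Fix $u_1\in S_{E_1}$, and for $l\ge1$, where $m_l\ge2$, put $u_{l+1}=[u_l]_1$ and $v_l=[u_l]_2$. Then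
\[
\Bigl\|\sum_{k=1}^{l}t_kv_k+tu_{l+1}\Bigr\|=\max(|t_1|,\dots,|t_l|,|t|)\qquad(l\ge0)
\]
for all scalars $t_k,t$. This is clear for $l=0$. For $l\ge1$ put $r=\sum_{k<l}t_kv_k\in E_l$; the coordinates of the vector in question are $(r+tu_l,0,0)$, $(r+t_lu_l,0,0)$ and, if $m_l>2$, $(r,0,0)$, and the induction hypothesis applies to each. So $(v_k)$ spans an isometric copy of $c_0$. The constraint excludes these vectors: a tuple $((e_1,0,0),\dots,(e_m,0,0))$ lies in $E^+$ only if $e_1=\dots=e_m$.
\end{remark}

A gliding hump argument turns Lemma~\ref{lem:half} into a statement about sequences in $X$.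

\begin{proposition}\label{prop:hump}
Let $(x_k)$ be a sequence in $X$ and $\delta>0$ with $\|x_k\|\ge\delta$ for all $k$ and $\lim_k\|P_nx_k\|=0$ for every $n$. Then there are $f\in B_{X^*}$ and $k_1<k_2<\cdots$ with $|f(x_{k_i})|\ge\frac{5\delta}{16}$ for all $i$. In particular, $(x_k)$ is not weakly null.
\end{proposition}

\begin{proof}
Put $N_0=0$ and $k_0=0$. Given $N_{i-1}$ and $k_{i-1}$, use the hypothesis to choose $k_i>k_{i-1}$ with $\|P_{N_{i-1}}x_{k_i}\|<\delta/16$, and then use $P_lx_{k_i}\to x_{k_i}$ to choose $N_i>N_{i-1}$ with $\|x_{k_i}-P_{N_i}x_{k_i}\|<\delta/16$. Put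
\[
w_i=P_{N_i}x_{k_i}-P_{N_{i-1}}x_{k_i}\in E_{N_i}.
\]
Since $P_{N_{i-1}}P_{N_i}=P_{N_{i-1}}$, we have $P_{N_{i-1}}w_i=0$. Also $\|w_i-x_{k_i}\|<\delta/8$, so $\|w_i\|\ge7\delta/8$.

Let $h_0=0$ on $E_0$. Given $h_{i-1}\in B_{E_{N_{i-1}}^*}$, Lemma~\ref{lem:half} provides an extension $h_i\in B_{E_{N_i}^*}$ with $|h_i(w_i)|\ge\frac12\|w_i\|\ge7\delta/16$. The $h_i$ define a linear functional of norm at most $1$ on $\bigcup_iE_{N_i}=\bigcup_lE_l$, which extends to $f\in B_{X^*}$. Then $|f(x_{k_i})|\ge|h_i(w_i)|-\|w_i-x_{k_i}\|\ge\frac{7\delta}{16}-\frac{\delta}{8}=\frac{5\delta}{16}$.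
\end{proof}

\section{The Schur property and copies of $c_0$}\label{sec:schur}

Both remaining parts of Theorem~\ref{thm:B} follow one pattern. The property in question passes from $Y$ and $G$ to every $E_l$; this forces $\|P_nx_k\|\to0$ for a suspect sequence $(x_k)$; and Proposition~\ref{prop:hump} finishes the argument. For the first step, note that $E_{l+1}$ is a closed subspace of $\ell_\infty^{m_l}(F_l)$, which is isomorphic to a direct sum of $2m_l$ copies of $E_l$ and $m_l$ copies of $G$. So by induction:
\begin{quote}
($*$) an isomorphic property of Banach spaces that passes to closed subspaces and to finite direct sums, and that holds for $Y$ and $G$, holds for every $E_l$.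
\end{quote}
We also use that a bounded operator $T$ maps weakly null sequences to weakly null sequences, since $f(Tx_k)=(f\circ T)(x_k)$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
If $X$ has the Schur property, then so do $Y$ and $G$, which are isometric to subspaces of $X$.

Conversely, let $Y$ and $G$ have the Schur property. The property passes to finite direct sums: the components of a weakly null sequence are weakly null, hence norm null. By ($*$) every $E_l$ has the Schur property. Suppose that $(x_k)$ is weakly null in $X$ and not norm null. Passing to a subsequence, we may assume $\|x_k\|\ge\delta>0$ for all $k$. For each $n$ the sequence $(P_nx_k)_k$ is weakly null in $E_n$, so $\|P_nx_k\|\to0$. By Proposition~\ref{prop:hump}, $(x_k)$ is not weakly null, a contradiction.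
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $Y=G=\mathbb R$. The space $X$ is separable by Proposition~\ref{prop:tower}, has the SSD2P by Theorem~\ref{thm:B}(2), and has the Schur property by Theorem~\ref{thm:B}(3).
\end{proof}

For (4) we need a description of the spaces without $c_0$ that is visibly stable under direct sums. A series $\sum_kx_k$ in a Banach space $W$ is \emph{weakly unconditionally Cauchy} (wuC) if $\sum_k|f(x_k)|<\infty$ for every $f\in W^*$. A bounded operator maps wuC series to wuC series, again because $f(Tx_k)=(f\circ T)(x_k)$. The series $\sum_ke_k$ of unit vectors in $c_0$ is wuC, because $c_0^*=\ell_1$. The Bessaga--Pe{\l}czy\'nski theorem states that \emph{a Banach space does not contain $c_0$ if and only if every wuC series in it converges in norm.}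

\begin{proof}[Proof of Theorem~\ref{thm:B}(4)]
If $Y$ or $G$ contains $c_0$, then so does $X$.

Conversely, suppose that neither $Y$ nor $G$ contains $c_0$. The property of not containing $c_0$ passes to closed subspaces. It passes to finite direct sums as well: the components of a wuC series are wuC, so they converge by the Bessaga--Pe{\l}czy\'nski theorem; then the series converges, and the theorem applies in the other direction. By ($*$) no $E_l$ contains $c_0$.

Suppose that $T:c_0\to X$ is an isomorphic embedding and put $x_k=Te_k$. Then $\inf_k\|x_k\|>0$ and $(x_k)$ is weakly null. For each $n$ the series $\sum_kP_nx_k=\sum_kP_nTe_k$ is wuC in $E_n$, hence convergent, so $\|P_nx_k\|\to0$. By Proposition~\ref{prop:hump}, $(x_k)$ is not weakly null, a contradiction. This completes the proof of Theorem~\ref{thm:B}.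
\end{proof}

\section{Consequences}\label{sec:cons}

The space $C[0,1]$ separates the SSD2P from almost squareness for a given norm, but it contains $c_0$ and so has an equivalent ASQ norm. Theorem~\ref{thm:A} separates the two properties up to renorming.

\begin{corollary}\label{cor:asq}
Let $X$ be a space as in Theorem~\ref{thm:A}. Then $X$ has the SSD2P but cannot be equivalently renormed to be ASQ, and every infinite-dimensional closed subspace of $X$ contains an isomorphic copy of $\ell_1$.
\end{corollary}

\begin{proof}
Every ASQ space contains $c_0$ \cite{ALL}, containing $c_0$ does not depend on the choice of an equivalent norm, and $X$ does not contain $c_0$.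

For the second claim recall Rosenthal's $\ell_1$-theorem: every bounded sequence in a Banach space has a subsequence that is weakly Cauchy, meaning that $(f(x_k))$ converges along it for every functional $f$, or a subsequence equivalent to the unit vector basis of $\ell_1$. Let $W\subset X$ be closed and infinite-dimensional. By Riesz's lemma there are $x_k\in S_W$ with $\|x_k-x_l\|\ge\frac12$ for $k\ne l$. If a subsequence $(x_{k_i})$ were weakly Cauchy, the differences $x_{k_{i+1}}-x_{k_i}$ would be weakly null and of norm at least $\frac12$, against the Schur property. So some subsequence spans a copy of $\ell_1$ in $W$.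
\end{proof}

\begin{corollary}\label{cor:embed}
Every Banach space that does not contain $c_0$ (respectively, has the Schur property) is isometric to a $1$-complemented subspace of a space of the same density that has the SSD2P and does not contain $c_0$ (respectively, has the Schur property).
\end{corollary}

\begin{proof}
Apply Theorem~\ref{thm:B} with $G=\mathbb R$. The density is preserved because $\operatorname{dens}Y\ge\aleph_0=\operatorname{dens}\mathbb R$.
\end{proof}

With $Y=\mathbb R$ and $G=\ell_1$, Theorem~\ref{thm:B} gives a Schur space in which any finitely many slices of the ball contain translates $x_i+B_{G'}$ of the unit ball of one common isometric copy $G'$ of $\ell_1$. The last corollary determines which spaces can take the place of $\ell_1$ here.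

\begin{corollary}\label{cor:G}
Let $G$ be a Banach space. There is a space $X$ with the Schur property (respectively, not containing $c_0$) that satisfies condition (2) of Theorem~\ref{thm:B} for $G$ if and only if $G$ has the Schur property (respectively, does not contain $c_0$).
\end{corollary}

\begin{proof}
Condition (2) implies that $G$ is isometric to a subspace of $X$, so $G$ inherits the property from $X$. Conversely, take $Y=\mathbb R$ in Theorem~\ref{thm:B} and use (3), respectively (4).
\end{proof}

\begin{thebibliography}{9}

\bibitem{ALL}
Abrahamsen, Langemets and Lima, \emph{Almost square Banach spaces}, J. Math. Anal. Appl. 434 (2016).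

\bibitem{HLLN}
Rainis Haller, Johann Langemets, Vegard Lima and Rihhard Nadel, \emph{Symmetric strong diameter two property}, arXiv:1804.01705 (2018).

\end{thebibliography}
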